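\title{Regular $C_5$-saturated graphs with $o(n^2)$ edges}

\begin{abstract}
A graph is $C_r$-saturated if it contains no cycle of length $r$ and adding any missing edge creates one. We show that for all large $n$ there is a regular $C_5$-saturated graph on $n$ vertices with $O(n^{2-1/47})$ edges; in particular the minimum number of edges in such a graph is $o(n^2)$. More generally, for every odd $r\ge 3$ there is $\theta_r>0$ such that for all large $n$ some regular $C_r$-saturated circulant graph on $n$ vertices has $O(n^{2-\theta_r})$ edges. The graphs are Cayley graphs of symmetric sets $A\subset\mathbb Z_n$ whose $(r-1)$-fold sumset is exactly the complement of $A$. The main step lifts such a set from $\mathbb Z_q$ to $\mathbb Z_n$, for $n$ larger than a constant times $q$, and multiplies its density by at most $5/(2r)$.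
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $F$ be a graph. A graph $G$ is \emph{$F$-free} if it has no subgraph isomorphic to $F$, and \emph{$F$-saturated} if it is $F$-free and adding any missing edge creates a subgraph isomorphic to $F$. For the cycle $C_r$ of length $r$ this says that $G$ has no $r$-cycle and that any two nonadjacent vertices are joined by a path of length $r-1$. Lengths of paths and walks count edges, and a path has no repeated vertex.

A saturated graph can have few edges when one vertex of large degree serves all the nonadjacent pairs. Take $k\ge 2$ copies of $K_4$ that share one vertex $o$. Every cycle lies in a single copy, so it has length at most $4$, and nonadjacent vertices $u,v$ lie in different copies and are joined by a path $u,u',o,v',v$. This graph is $C_5$-saturated, with $n=3k+1$ vertices and $2(n-1)$ edges. Regularity forbids such a vertex. When an $n$-vertex regular $F$-saturated graph exists, let $\operatorname{rsat}(n,F)$ be the minimum number of edges in such a graph. A count of walks shows that this number is superlinear for cycles.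

\begin{proposition}\label{prop:lower}
If $G$ is a $d$-regular $C_r$-saturated graph on $n$ vertices, then $n\le 1+d+d^{\,r-1}$. Hence $\operatorname{rsat}(n,C_r)=\Omega(n^{1+1/(r-1)})$ whenever it is defined.
\end{proposition}

\begin{proof}
Fix a vertex $u$. Every other vertex is one of the $d$ neighbors of $u$ or the end of a path of length $r-1$ from $u$, and there are $d^{\,r-1}$ walks of length $r-1$ from $u$. For $n\ge2$ this forces $d\ge 1$, so $n\le 3d^{\,r-1}$, and $G$ has $nd/2\ge\frac12 n(n/3)^{1/(r-1)}$ edges.
\end{proof}

For $r=5$ this is the known bound $\operatorname{rsat}(n,C_5)=\Omega(n^{5/4})$. On the other side, it is known that a regular $C_5$-saturated graph on $n$ vertices exists for every $n>360$: for odd $n>360$ one has $\operatorname{rsat}(n,C_5)\le n^2/10-n$, and for even $n$ the balanced complete bipartite graph is regular and $C_5$-saturated. These upper bounds are quadratic and the counting bound is far below them. The following question is posed in \cite{DT}: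
\begin{center}
\emph{Is $\operatorname{rsat}(n,C_5)=o(n^2)$?}
\end{center}
The room above $n^{5/4}$ suggests the answer yes. What stands in the way is that saturation is an exact condition: a proper spanning subgraph of a saturated graph is never saturated, because putting a deleted edge back creates no copy of $F$. So one cannot thin out a dense example, and sparse examples have to be built, for every large $n$, and kept regular. We show that the answer is yes.

\begin{theorem}\label{thm:A}
There is a constant $K$ such that for all sufficiently large $n$ there is a regular $C_5$-saturated graph on $n$ vertices with at most $Kn^{2-1/47}$ edges. Hence $\operatorname{rsat}(n,C_5)=O(n^{2-1/47})=o(n^2)$.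
\end{theorem}

The proof works for every odd cycle. A \emph{circulant} is a Cayley graph of a cyclic group, as recalled in Section~\ref{sec:complete}.

\begin{theorem}\label{thm:B}
For every odd $r\ge3$ there is $\theta_r>0$ such that for all sufficiently large $n$ a regular $n$-vertex $C_r$-saturated graph exists and $\operatorname{rsat}(n,C_r)=O_r(n^{2-\theta_r})$. The graphs are circulants. One may take $\theta_5=1/47$.
\end{theorem}

Together with Proposition~\ref{prop:lower} this gives
\[
\Omega(n^{5/4})\le \operatorname{rsat}(n,C_5)\le O(n^{2-1/47}).
\]
We do not determine the exact exponent, and the value $1/47$ is not optimized.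

Throughout, $r\ge3$ is a fixed odd integer. Section~\ref{sec:complete} reduces the theorems to finding sparse \emph{complete} subsets of $\mathbb Z_n$. Sections~\ref{sec:trunc}--\ref{sec:thresholds} prove the main step, Proposition~\ref{prop:lift}, which turns a complete set in $\mathbb Z_q$ into a sparser one in $\mathbb Z_n$. Section~\ref{sec:iter} iterates it about $\log n$ times.

\section{Complete sets and saturated circulants}\label{sec:complete}

Let $A$ be a subset of a finite abelian group $\Gamma$. Its \emph{density} is $|A|/|\Gamma|$, and $jA=\{a_1+\dots+a_j: a_i\in A\}$ is its $j$-fold sumset, with repetitions allowed. If $A=-A$ and $0\notin A$, the \emph{Cayley graph} $\operatorname{Cay}(\Gamma,A)$ has vertex set $\Gamma$, with $u$ and $v$ adjacent when $v-u\in A$. It is a simple $|A|$-regular graph, and it has a walk of length $j$ from $u$ to $v$ exactly when $v-u\in jA$. Replacing cycles and paths by walks in the definition of saturation leads to the following notion.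

\begin{definition}\label{def:complete}
A nonempty set $A\subset\Gamma$ is \emph{$r$-complete} in $\Gamma$ if
\[
A=-A,\qquad 0\notin rA,\qquad A\cup(r-1)A=\Gamma .
\]
\end{definition}

For symmetric $A$, the condition $0\notin rA$ is equivalent to $A\cap(r-1)A=\emptyset$: the equation $a_1+\dots+a_r=0$ says that $-a_r\in A$ equals $a_1+\dots+a_{r-1}$. So a nonempty symmetric set is $r$-complete exactly when
\begin{equation}\label{eq:complement}
(r-1)A=\Gamma\setminus A .
\end{equation}
Adding pairs $s,-s$ shows that $jA\subset(j+2)A$. Since $r$ is odd, this has two consequences for an $r$-complete set $A$: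
\begin{equation}\label{eq:parity}
0\notin jA\ \text{ for odd } j\le r,\qquad A+A\subset (r-1)A=\Gamma\setminus A .
\end{equation}
In particular $0\notin A$ and $A+A\neq\Gamma$. (For even $r$ every nonempty symmetric set has $0\in rA$, and the definition is vacuous.)

\begin{lemma}\label{lem:cayley}
If $A$ is $r$-complete in $\mathbb Z_n$ and $|A|\ge 2r+1$, then $G=\operatorname{Cay}(\mathbb Z_n,A)$ is an $|A|$-regular $C_r$-saturated graph.
\end{lemma}

\begin{proof}
An $r$-cycle in $G$ is a closed walk of length $r$ and would give $0\in rA$, so $G$ is $C_r$-free. Let $u\ne v$ be nonadjacent and $x=v-u$. Then $x\notin A$, so $x\in(r-1)A$. This gives a walk of length $r-1$ from $u$ to $v$, and we need a path. We first shorten the walk to a path of even length and then lengthen the path two edges at a time.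

Let $\ell\in[2,r-1]$ be the least positive even number with $x\in \ell A$. Write $x=a_1+\dots+a_\ell$ with $a_i\in A$, and put $w_i=u+a_1+\dots+a_i$. If $w_i=w_{i'}$ with $i<i'$, then a block of $i'-i$ consecutive terms sums to $0$. The length of the block is not odd, by \eqref{eq:parity}. It is not $\ell$, since $x\neq0$. It is not even and less than $\ell$, since deleting the block would contradict the choice of $\ell$. So $w_0,\dots,w_\ell$ is a path from $u$ to $v$.

Now let $w_0,\dots,w_\ell$ be any path from $u$ to $v$ with $\ell$ even and $2\le\ell<r-1$. For $t\in A$ the sequence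
\[
w_0,\ w_1,\ w_1+t,\ w_2+t,\ w_2,\ \dots,\ w_\ell
\]
is a walk of length $\ell+2$: the three new steps are $t$, $w_2-w_1$ and $-t$, all in $A$. The two new vertices are distinct, so the walk is a path unless $w_1+t$ or $w_2+t$ lies in $\{w_0,\dots,w_\ell\}$. This excludes at most $2(\ell+1)\le 2r$ values of $t$, and $|A|\ge 2r+1$ leaves one. Repeating the step gives a path of length $r-1$ from $u$ to $v$.
\end{proof}

The next lemma supplies the first complete sets and two ways to transport them.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Let $p=rh+2$ with $h\ge1$ odd. Then $\gcd(p,r)=1$, and $J_p=\{-h,-h+2,\dots,h-2,h\}$, the set of odd integers of absolute value at most $h$, is $r$-complete in $\mathbb Z_p$.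
\item[(b)] If $q\mid n$ and $S$ is $r$-complete in $\mathbb Z_q$, then the preimage of $S$ in $\mathbb Z_n$ is $r$-complete and has the same density.
\item[(c)] If $q$ is a prime not dividing $n$ and $S$ is $r$-complete in $\mathbb Z_q$, then there is a unit $t$ of $\mathbb Z_q$ such that $tS=\{ts:s\in S\}$ is $r$-complete and $n\bmod q\notin tS+tS$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\gcd(p,r)=\gcd(2,r)=1$, and $p$ is odd. A sum of $r$ integers from $J_p$ is odd and has absolute value at most $rh=p-2$, so it is not a multiple of $p$. Thus $0\notin rJ_p$, and $J_p$ is disjoint from $(r-1)J_p$ in $\mathbb Z_p$. The sums of $r-1$ integers from $J_p$ are the even integers of absolute value at most $(r-1)h$, and there are $(r-1)h+1=p-(h+1)$ of them. Two of them differ by an even number of absolute value less than $2p$, so they are distinct modulo the odd number $p$. The $h+1$ integers in $J_p$ are distinct modulo $p$ for the same reason. The two disjoint sets therefore fill $\mathbb Z_p$.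

(b) Let $\pi\colon\mathbb Z_n\to\mathbb Z_q$ be the reduction map and $A=\pi^{-1}(S)$. Then $A=-A$ and $|A|=|S|\,n/q$. Also $jA=\pi^{-1}(jS)$: one inclusion holds because $\pi$ is additive, and if $\pi(x)=s_1+\dots+s_j$, take any preimages $a_1,\dots,a_{j-1}$ of $s_1,\dots,s_{j-1}$ and note that $x-a_1-\dots-a_{j-1}$ maps to $s_j$. So \eqref{eq:complement} passes from $S$ to $A$.

(c) By \eqref{eq:parity} there is $v\notin S+S$, and $v\ne0$ because $0=s+(-s)\in S+S$. Put $t=nv^{-1}$, a unit since $q$ is prime and $q\nmid n$. Multiplication by $t$ is an automorphism of $\mathbb Z_q$, so $tS$ is $r$-complete and $n=tv\notin tS+tS$.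
\end{proof}

\begin{remark}
Some lower bound on $|A|$ is needed in Lemma~\ref{lem:cayley}. The set $J_7=\{\pm1\}$ is $5$-complete in $\mathbb Z_7$, and its Cayley graph is the $7$-cycle. Two vertices at distance $2$ are joined by a walk of length $4$, but only by paths of lengths $2$ and $5$.
\end{remark}

The set $\{1\}$ is $r$-complete in $\mathbb Z_2$, and its preimages give the balanced complete bipartite graphs, with density $1/2$. The sets $J_p$ have density $(h+1)/(rh+2)>1/r$. Preimages preserve density, so these examples yield only quadratically many edges. We need an operation that lowers the density.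

\section{Truncating a complete set}\label{sec:trunc}

Put $N=r+1$ and fix pairwise coprime integers $m_1,\dots,m_N$, each of the form $r\cdot(\text{odd})+2$, with product $m$. One choice is $m_1=r+2$ and $m_{i+1}=rm_1\cdots m_i+2$: all $m_i$ are odd, and a common divisor of $m_{i+1}$ and an earlier $m_j$ divides $2$. For $r=5$ we take the primes $7,17,37,47,67,97$. The number $m$ depends only on $r$; its role appears in Section~\ref{sec:labels}.

\begin{proposition}[Lifting]\label{prop:lift}
Let $\gcd(q,m)=1$, let $S$ be $r$-complete in $\mathbb Z_q$, and let $n\ge 48r^4mq$ be such that $\nu=n\bmod q$ is not in $S+S$. Then $\mathbb Z_n$ contains an $r$-complete set $\mathcal S$ with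
\[
\frac{|\mathcal S|}{n}\le\frac{5}{2r}\cdot\frac{|S|}{q}\qquad\text{and}\qquad|\mathcal S|\ge 2r+1 .
\]
\end{proposition}

\subsection*{The idea}
Represent $\mathbb Z_n$ by the integers of absolute value at most $n/2$, and keep the integers $y$ with $|y|<n/r$ and $y\bmod q\in S$. Their density is about $\frac2r\cdot\frac{|S|}q$. A sum of $r$ of them lies strictly between $-n$ and $n$, and it is not $0$ because $0\notin rS$; so the sum does not vanish in $\mathbb Z_n$. An integer $y$ with $y\bmod q\notin S$ has residue in $(r-1)S$, and it is a sum of $r-1$ kept integers close to $y/(r-1)$. The discarded integers, those with $y\bmod q\in S$ and, say, $n/r\le y\le n/2$, are the problem. Such a $y$ is not an integer sum of $r-1$ kept integers, because $S\cap(r-1)S=\emptyset$. It has to be reached around the circle, by writing $n-y$ as such a sum. Modulo $q$ this needs $\nu-\rho\in(r-1)S$ for $\rho\in S$, that is, $\nu-\rho\notin S$, and this is the hypothesis $\nu\notin S+S$. In size it needs $n-y\le(r-1)n/r$, which holds, but with no room when $y$ is close to $n/r$. There the summands must have prescribed residues and be almost as large as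 allowed, and a common cutoff leaves gaps.

\begin{example}\label{ex:32}
Let $r=3$, $q=5$, $n=32$, so $\nu=2$. The set $J_5=\{\pm1\}$ has $2\in J_5+J_5$, so we dilate it to $S=\{2,3\}$, with $S+S=\{4,0,1\}$. Truncation at $32/3$ keeps $\pm\{2,3,7,8\}$. The residues outside $S$ are covered directly:
\[
\begin{array}{lllll}
1=3-2, & 4=2+2, & 5=2+3, & 6=3+3, & 9=2+7,\\
10=3+7, & 11=3+8, & 14=7+7, & 15=7+8, & 16=8+8,
\end{array}
\]
and $0=2-2$. But $12$ and $13$ are missed, because $32-12=20$ and $32-13=19$ exceed $8+8$.

Allow a separate cutoff for each residue: let $b_2$ and $b_3$ be the largest kept integers with residues $2$ and $3$, now $7$ and $8$. Three elements of $S$ sum to $1,2,3,4$ modulo $5$ according as $0,1,2,3$ of them equal $3$, so three kept integers with sum $32$ have residues $2,2,3$. The only constraint is therefore $2b_2+b_3<32$. At present $2b_2+b_3=22$, which is $10$ below $32$. Raising $b_3$ to $13$ makes it $27$, the largest admissible value in its residue class. Now $13$ is kept, and $12=b_2+5$ is covered because $32-(b_2+5)=b_2+b_3=7+13$. Sums of three elements have absolute value at most $39$ and are not $0$ or $\pm32$.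 So $\pm\{2,3,7,8,13\}$ is $3$-complete in $\mathbb Z_{32}$, with density $10/32<2/5$. Raising $b_2$ to $12$ instead fails: the residue $2$ occurs twice in the constraint, the sum jumps by $10$, and $12+12+8=32$.
\end{example}

The example shows what to ask for in general: no constraint is violated, and every cutoff takes part in a constraint that is as tight as the congruence allows. We allow the cutoffs to depend on the residue modulo a multiple $Q$ of $q$. A \emph{class} is an element of $\mathbb Z_Q$ whose reduction modulo $q$ lies in $S$; the negative of a class is a class, since $S=-S$. A \emph{relation} is an $r$-tuple of classes with sum $n$ in $\mathbb Z_Q$.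

\begin{lemma}[Thresholds]\label{lem:threshold}
Let $S$ be $r$-complete in $\mathbb Z_q$, let $q\mid Q$, and let $rQ\le W\le n/(8r)$. Suppose that for each class $c$ an integer $b_c$ is given with
\begin{equation}\label{eq:window}
b_c\equiv c\pmod Q,\qquad \frac nr-W\le b_c\le\frac nr+W,
\end{equation}
and that the following hold.
\begin{enumerate}
\item[(T1)] Every relation $(c_1,\dots,c_r)$ has $b_{c_1}+\dots+b_{c_r}<n$.
\item[(T2)] Every class occurs in a relation $(c_1,\dots,c_r)$ with $b_{c_1}+\dots+b_{c_r}=n-Q$.
\end{enumerate}
For an integer $y$ with $y\bmod q\in S$ let $c(y)=y\bmod Q$ be its class. Then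
\[
\mathcal S=\{y\in\mathbb Z:\ y\bmod q\in S,\ -b_{-c(y)}\le y\le b_{c(y)}\}
\]
is $r$-complete in $\mathbb Z_n$, and $2r+1\le|\mathcal S|\le\frac5{2r}\cdot\frac{|S|}q\,n$.
\end{lemma}

\begin{proof}
Since $c(-y)=-c(y)$, the map $y\mapsto-y$ exchanges the two inequalities, so $\mathcal S=-\mathcal S$. By \eqref{eq:window},
\begin{equation}\label{eq:sandwich}
\{y: y\bmod q\in S,\ |y|\le \tfrac nr-W\}\ \subset\ \mathcal S\ \subset\ \{y: y\bmod q\in S,\ |y|\le \tfrac nr+W\}.
\end{equation}
As $\frac nr+W\le\frac{9n}{8r}<\frac n2$, the elements of $\mathcal S$ are distinct modulo $n$.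

\emph{No $r$ elements sum to $0$ in $\mathbb Z_n$.} Let $y_1,\dots,y_r\in\mathcal S$ have sum divisible by $n$. The sum has absolute value at most $n+rW<2n$, so it is $0$ or $\pm n$. It is not $0$, since $0\notin rS$ in $\mathbb Z_q$. By symmetry we may assume that it is $n$. Then $(c(y_1),\dots,c(y_r))$ is a relation with $\sum b_{c(y_j)}\ge\sum y_j=n$, which contradicts (T1).

\emph{Every element outside $\mathcal S$ is in $(r-1)\mathcal S$.} Represent the element by an integer $y\notin\mathcal S$ with $|y|\le n/2$.

Suppose first that $y\bmod q\notin S$. By \eqref{eq:complement}, $y\equiv\rho_1+\dots+\rho_{r-1}\pmod q$ with $\rho_j\in S$. For $j\le r-2$ choose an integer $y_j\equiv\rho_j\pmod q$ within distance $q$ of $y/(r-1)$, and let $y_{r-1}=y-y_1-\dots-y_{r-2}$. Then $y_{r-1}\equiv\rho_{r-1}\pmod q$, and $y_{r-1}$ is within distance $(r-2)q$ of $y/(r-1)$. So $|y_j|\le\frac{n}{2(r-1)}+rq$ for all $j$. Since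
\[
\frac nr-\frac n{2(r-1)}=\frac{r-2}{r-1}\cdot\frac{n}{2r}\ge\frac n{4r}\ge2W\ge W+rq ,
\]
we get $|y_j|\le \frac nr-W$, and $y_j\in\mathcal S$ by \eqref{eq:sandwich}.

Suppose now that $y\bmod q\in S$. Then $y>b_{c(y)}$ or $-y>b_{c(-y)}$. The set $(r-1)\mathcal S$ is symmetric, so we may assume $y>b_c$ with $c=c(y)$. Since $y\equiv b_c\pmod Q$, we have $y=b_c+Q+Qt$ with an integer $t\ge0$. By (T2) there are classes $e_1,\dots,e_{r-1}$ with $\sum b_{e_j}=n-Q-b_c$, so
\[
n-y=\sum_{j=1}^{r-1} b_{e_j}-Qt .
\]
Spread the deficit evenly: write $t=t_1+\dots+t_{r-1}$ with integers $0\le t_j\le\frac t{r-1}+1$, and put $y_j=b_{e_j}-Qt_j$. Then $y_j$ has class $e_j$ and $y_j\le b_{e_j}$. From $Qt\le y-b_c\le\frac n2-\frac nr+W$ we get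
\[
y_j\ge\frac nr-W-Q-\frac{\frac n2-\frac nr+W}{r-1}=\frac n{2(r-1)}-W-Q-\frac W{r-1}\ge\frac n{2r}-3W\ge0 .
\]
All $b_c$ are positive by \eqref{eq:window}, so the lower inequality in the definition of $\mathcal S$ holds as well, and $y_j\in\mathcal S$. Thus $-y\equiv n-y$ lies in $(r-1)\mathcal S$ in $\mathbb Z_n$, and so does $y$.

\emph{Size.} An interval of length $L$ contains at most $L/q+1$ and at least $L/q-1$ integers of a given residue modulo $q$. By \eqref{eq:sandwich}, with $2W\le \frac n{4r}$ and $q\le W\le\frac n{4r}$,
\[
|\mathcal S|\le\frac{|S|}q\Bigl(\frac{2n}r+2W+q\Bigr)\le\frac{|S|}q\cdot\frac{5n}{2r}.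
\]
Counting one residue in $[0,\frac nr-W]$, an interval of length at least $7W\ge 7rq$, gives $|\mathcal S|\ge7r-1\ge2r+1$.
\end{proof}

\subsection*{Repeated classes}
It remains to find thresholds. The natural attempt is greedy: raise thresholds in steps of $Q$ while (T1) holds. When $b_c$ can no longer be raised, some relation blocks it. The sum of thresholds in a relation is congruent to $n$ modulo $Q$. If $c$ occurs once in the blocking relation, the sum is therefore exactly $n-Q$, which is (T2). If $c$ occurs $k$ times, the sum can be as small as $n-kQ$, as for $b_2$ in Example~\ref{ex:32}.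

Sometimes no choice works with $Q=q$. Take $q=2$, $S=\{1\}$ and $n$ odd. There is one class, one threshold $b$, which is odd, and one relation, in which the class occurs $r$ times. Conditions (T1) and (T2) say that $rb=n-2$. For $n=rb+2$ the set $\mathcal S$ is the set $J_n$ of Lemma~\ref{lem:basic}(a), and for every other odd $n$ there is no solution.

The remedy is to take $Q=qm$, so that each residue in $S$ splits into $m$ classes, and to arrange the thresholds so that the relations which decide (T2) have no repeated class. The classes will be of two kinds. \emph{High} classes get thresholds a little above $n/r$, and no relation will consist of high classes alone. \emph{Low} classes get thresholds so far below $n/r$ that relations with two or more low classes satisfy (T1) with room to spare. The relations that matter then have exactly one low class. A low class occurs once in such a relation, so its threshold can be defined as the largest value allowed, and (T2) holds for it. The work is to get (T2) for the high classes.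

\section{Labels}\label{sec:labels}

Fix $n$. By the Chinese remainder theorem, $\mathbb Z_m=\prod_{i=1}^N\mathbb Z_{m_i}$. Elements $z=(z_1,\dots,z_N)$ of $\mathbb Z_m$ are called \emph{labels}, and a \emph{label relation} is an $r$-tuple $(z^0,z^1,\dots,z^{r-1})$ of labels with sum $n$ in $\mathbb Z_m$. We picture it as an array with $r$ rows, the labels, and $N=r+1$ columns, the coordinates; the $i$th column sums to $n$ in $\mathbb Z_{m_i}$.

The complete set $J_{m_i}$ controls $r$-tuples with sum $0$, and a translate of it controls $r$-tuples with sum $n$. Since $\gcd(m_i,r)=1$, there is $\kappa_i\in\mathbb Z_{m_i}$ with $r\kappa_i=n$. Put $U_i=J_{m_i}+\kappa_i$, and call an element of $\mathbb Z_{m_i}$ \emph{good} if it lies in $U_i$ and \emph{bad} otherwise. Then: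
\begin{enumerate}
\item[(C1)] $r$ good elements of $\mathbb Z_{m_i}$ do not sum to $n$;
\item[(C2)] if $u\in\mathbb Z_{m_i}$ is bad, then $n-u$ is a sum of $r-1$ good elements.
\end{enumerate}
Indeed, $rU_i=rJ_{m_i}+n$ does not contain $n$. If $u-\kappa_i\notin J_{m_i}$, then $\kappa_i-u\notin J_{m_i}$ by symmetry, so $\kappa_i-u\in(r-1)J_{m_i}$ and $n-u=(\kappa_i-u)+(r-1)\kappa_i\in(r-1)U_i$.

For a label $z$ let $\beta(z)=\{i: z_i\notin U_i\}$ be its set of bad coordinates. Call $z$ \emph{high} if $|\beta(z)|\le1$ and \emph{low} if $|\beta(z)|\ge2$. The next lemma says that the bad entries of a label relation meet every column, and that conversely any one row can be completed to a relation with a single bad entry per column, placed where we like in the columns in which the given row is good.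

\begin{lemma}\label{lem:array}
\begin{enumerate}
\item[(a)] In a label relation, $\beta(z^0)\cup\dots\cup\beta(z^{r-1})=\{1,\dots,N\}$.
\item[(b)] Let $z$ be a label and $k$ a row index, and for each coordinate $i\notin\beta(z)$ let $j(i)\neq k$ be a row index. Then there is a label relation with $z^k=z$ and $\beta(z^j)=\{i\notin\beta(z):j(i)=j\}$ for all $j\neq k$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is (C1) applied to each column. For (b) we fill the array column by column. If $i\in\beta(z)$, then (C2) gives good entries for the $r-1$ rows other than $k$ with column sum $n$. If $i\notin\beta(z)$, put arbitrary good entries in the rows other than $k$ and $j(i)$, and put in row $j(i)$ the value that makes the column sum $n$. The other $r-1$ entries of the column are good, so this value is bad by (C1).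
\end{proof}

A label relation $(z^0,\dots,z^{r-1})$ with $z^1,\dots,z^{r-1}$ high is of \emph{type A} if $|\beta(z^0)|=2$, and of \emph{type B} if $|\beta(z^0)|=3$ and $\beta(z^j)=\emptyset$ for some $j\ge1$.

\begin{lemma}\label{lem:labels}
\begin{enumerate}
\item[(L1)] No label relation consists of high labels only.
\item[(L2)] For every low label $w$ there is a label relation with $z^0=w$ and $z^1,\dots,z^{r-1}$ high.
\item[(L3)] In type A, the sets $\beta(z^1),\dots,\beta(z^{r-1})$ are distinct singletons. In type B, exactly one of them is empty and the others are distinct singletons. In both types $z^1,\dots,z^{r-1}$ are pairwise distinct.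
\item[(L4)] Every high label $z$ is $z^1$ in a label relation of type A if $|\beta(z)|=1$, and of type B if $\beta(z)=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(L1) The sets $\beta$ of $r$ high labels cover at most $r<N$ coordinates, against Lemma~\ref{lem:array}(a).

(L2) The label $w$ has at most $N-2=r-1$ good coordinates. Assign them injectively to the rows $1,\dots,r-1$ and apply Lemma~\ref{lem:array}(b) with $k=0$.

(L3) By Lemma~\ref{lem:array}(a), the sets $\beta(z^j)$ with $j\ge1$ cover the $N-|\beta(z^0)|$ coordinates outside $\beta(z^0)$, and each has at most one element. In type A, $r-1$ sets cover $r-1$ coordinates. In type B, one set is empty and the other $r-2$ sets cover $r-2$ coordinates. In both cases the covering sets are distinct singletons. The labels are distinct because their sets $\beta$ are.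

(L4) The label $z$ has $r$ good coordinates if $|\beta(z)|=1$ and $r+1$ if $\beta(z)=\emptyset$. Assign one of them to each of the $r-2$ rows $2,\dots,r-1$ and the remaining two or three to row $0$, and apply Lemma~\ref{lem:array}(b) with $k=1$.
\end{proof}

For $r=5$ the two types look as follows, up to the order of the columns and of the last four rows, with $\bullet$ for a bad entry and $\cdot$ for a good one:
\[
\text{type A}\quad
\begin{array}{c|cccccc}
z^0&\bullet&\bullet&\cdot&\cdot&\cdot&\cdot\\ \hline
z^1&\cdot&\cdot&\bullet&\cdot&\cdot&\cdot\\
z^2&\cdot&\cdot&\cdot&\bullet&\cdot&\cdot\\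
z^3&\cdot&\cdot&\cdot&\cdot&\bullet&\cdot\\
z^4&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet
\end{array}
\qquad
\text{type B}\quad
\begin{array}{c|cccccc}
z^0&\bullet&\bullet&\bullet&\cdot&\cdot&\cdot\\ \hline
z^1&\cdot&\cdot&\cdot&\cdot&\cdot&\cdot\\
z^2&\cdot&\cdot&\cdot&\bullet&\cdot&\cdot\\
z^3&\cdot&\cdot&\cdot&\cdot&\bullet&\cdot\\
z^4&\cdot&\cdot&\cdot&\cdot&\cdot&\bullet
\end{array}
\]
The number of columns is dictated by the proof: (L1) uses $N>r$ and (L2) uses $N-2\le r-1$. Type B is needed because labels with no bad coordinate never occur in type A. They cannot be declared low either: by (L1) such a label is in no label relation with $r-1$ high labels, so (L2) would fail for it.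

\section{The thresholds}\label{sec:thresholds}

We prove Proposition~\ref{prop:lift}. Put $Q=qm$. Since $\gcd(q,m)=1$, we have $\mathbb Z_Q=\mathbb Z_q\times\mathbb Z_m$, and a class is a pair $c=(\rho,z)$ of a residue $\rho\in S$ and a label $z$, which can be chosen independently. We write $\beta(c)=\beta(z)$ and call $c$ high or low according to $z$. An $r$-tuple of classes is a relation exactly when its residues sum to $\nu$ in $\mathbb Z_q$ and its labels form a label relation. The hypothesis $\nu\notin S+S$ enters through the following fact: for $\rho\in S$ we have $\nu-\rho\notin S$, so by \eqref{eq:complement}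
\begin{equation}\label{eq:nu}
\text{for every }\rho\in S,\ \ \nu-\rho\ \text{ is a sum of } r-1 \text{ elements of } S .
\end{equation}

A \emph{completion} of a low class $c_0$ is an $(r-1)$-tuple $(c_1,\dots,c_{r-1})$ of high classes such that $(c_0,c_1,\dots,c_{r-1})$ is a relation. The completion is \emph{rigid} if the label relation is of type A or B. Pairing the residues from \eqref{eq:nu} with the labels from (L2) and from (L4), and using (L3), we obtain:
\begin{enumerate}
\item[(R1)] every low class has a completion;
\item[(R2)] every high class occurs in a rigid completion of some low class;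
\item[(R3)] the classes in a rigid completion are pairwise distinct.
\end{enumerate}
Put
\[
T=(r-1)Q,\qquad \Delta=r^2Q,\qquad B=\lfloor n/r\rfloor+4\Delta,\qquad W=6r\Delta=6r^3Q .
\]
Then $rQ\le W$, and $n\ge48r^4Q$ says that $W\le n/(8r)$; this is the only use of the lower bound on $n$.

\subsection*{High thresholds}
A high class $c$ gets the threshold
\[
b_c=\begin{cases}B+x_c,&|\beta(c)|=1,\\ B+\Delta+x_c,&\beta(c)=\emptyset,\end{cases}
\]
where the integers $x_c\ge0$ are chosen greedily below. The bonus $\Delta$ has the following purpose. If $|\beta(c_0)|=2$, all completions of $c_0$ are rigid. If $|\beta(c_0)|=3$, a completion may consist of classes with $|\beta|=1$, and (L3) gives no distinctness for it. The bonus ensures that such a completion has a smaller sum of thresholds than a rigid one.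

Call a vector $(x_c)$ of nonnegative integers, indexed by the high classes, \emph{admissible} if $b_c\equiv c\pmod Q$ for all high $c$ and
\begin{equation}\label{eq:cap}
x_{c_1}+\dots+x_{c_{r-1}}\le T\quad\text{for every rigid completion }(c_1,\dots,c_{r-1}).
\end{equation}
The vector with $0\le x_c<Q$ determined by the congruences is admissible. By (R2) every admissible vector has $x_c\le T$ for all $c$, so there are finitely many. Fix one that maximizes $\sum_cx_c$. Raising a single $x_c$ by $Q$ preserves the congruences, so it violates \eqref{eq:cap} for some rigid completion containing $c$. By (R3) the class $c$ occurs there once, and the sum grows by exactly $Q$. Hence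
\begin{equation}\label{eq:nearcap}
\text{every high class occurs in a rigid completion with }\ T-Q<\textstyle\sum_j x_{c_j}\le T .
\end{equation}
Since $x_c\le T\le\Delta$,
\begin{equation}\label{eq:high}
B\le b_c\le B+2\Delta\qquad\text{for high } c .
\end{equation}

\subsection*{Low thresholds}
For a low class $c_0$ let $\Phi(c_0)$ be the maximum of $b_{c_1}+\dots+b_{c_{r-1}}$ over all completions of $c_0$, which exist by (R1), and put
\[
b_{c_0}=n-Q-\Phi(c_0).
\]
The sum of thresholds of every completion of $c_0$ is congruent to $n-c_0$ modulo $Q$, so $b_{c_0}\equiv c_0\pmod Q$. Call a completion \emph{optimal} if it attains $\Phi(c_0)$. A low class together with an optimal completion is a relation with sum of thresholds $n-Q$.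

\begin{lemma}\label{lem:tight}
Every high class occurs in an optimal completion of some low class.
\end{lemma}

\begin{proof}
Let $\tau$ be the rigid completion given by \eqref{eq:nearcap}, and let $c_0$ be the low class that it completes. We show that $\tau$ is optimal. All completions of $c_0$ have congruent sums of thresholds modulo $Q$, so it suffices to find a number $M$ such that all these sums are at most $M$ and the sum for $\tau$ exceeds $M-Q$.

If $\tau$ is of type A, then $|\beta(c_0)|=2$, and every completion of $c_0$ is of type A. By (L3) none of its classes carries the bonus, so its sum is $(r-1)B+\sum x_{c_j}$. By \eqref{eq:cap} and \eqref{eq:nearcap}, $M=(r-1)B+T$ works.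

If $\tau$ is of type B, then $|\beta(c_0)|=3$. A completion of $c_0$ that contains a class with $\beta=\emptyset$ is of type B. By (L3) it contains exactly one such class, so its sum is $(r-1)B+\Delta+\sum x_{c_j}$, which is at most $M=(r-1)B+\Delta+T$ by \eqref{eq:cap}; for $\tau$ it exceeds $M-Q$ by \eqref{eq:nearcap}. Any other completion has no bonus, and its sum is at most $(r-1)B+(r-1)T=(r-1)B+(r-1)^2Q<(r-1)B+\Delta\le M$.
\end{proof}

\subsection*{The hypotheses of Lemma~\ref{lem:threshold}}
Condition (T2) holds: for a low class take any optimal completion, and for a high class take the optimal completion from Lemma~\ref{lem:tight} together with its low class.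

For the window \eqref{eq:window}, note that $\frac nr\le B\le\frac nr+4\Delta$, so \eqref{eq:high} gives $\frac nr\le b_c\le\frac nr+6\Delta$ for high $c$. Let $c$ be low. Then $(r-1)B\le\Phi(c)\le(r-1)(\frac nr+6\Delta)$. The upper bound on $\Phi(c)$ gives
\[
b_c\ge\frac nr-Q-6(r-1)\Delta\ge\frac nr-W .
\]
The lower bound, together with $n\le r(\lfloor n/r\rfloor+1)=rB-4r\Delta+r$ and $Q\ge m> r$, gives
\begin{equation}\label{eq:low}
b_c\le n-Q-(r-1)B\le B-4r\Delta+r-Q\le B-4r\Delta\qquad\text{for low } c .
\end{equation}
So \eqref{eq:window} holds for all classes.

For (T1), consider a relation with $\ell$ low classes. The case $\ell=0$ does not occur, by (L1). If $\ell=1$, the high classes form a completion of the low class $c_0$, so the sum of thresholds is at most $b_{c_0}+\Phi(c_0)=n-Q$. If $\ell\ge2$, then \eqref{eq:high}, \eqref{eq:low} and $rB\le n+4r\Delta$ bound the sum by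
\[
rB+(r-\ell)\,2\Delta-\ell\,4r\Delta\le n+4r\Delta+2(r-2)\Delta-8r\Delta=n-(2r+4)\Delta<n .
\]
This last case is the reason for the offset $4\Delta$ in $B$: lifting the $r-1$ high thresholds of a completion by $4\Delta$ pushes each low threshold down by $(r-1)\,4\Delta$, and two such drops outweigh the lift and the spread $2\Delta$ of the other $r-2$ classes.

Lemma~\ref{lem:threshold} now gives the set $\mathcal S$, and Proposition~\ref{prop:lift} is proved. \qed

\section{Iteration along primes}\label{sec:iter}

Each application of Proposition~\ref{prop:lift} multiplies the density by at most $5/(2r)$, which is less than $1$ for $r\ge3$, and requires the modulus to grow by a factor that depends only on $r$. To apply it we need $\gcd(q,m)=1$ and $\nu\notin S+S$. Both can be arranged when $q$ is a prime larger than $m$ that does not divide $n$, the second by Lemma~\ref{lem:basic}(c). We therefore pass through prime moduli, and use two standard facts. Dirichlet's theorem says that if $\gcd(a,d)=1$, there are infinitely many primes congruent to $a$ modulo $d$. Bertrand's postulate says that for every real $x\ge1$ there is a prime in $(x,2x]$.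

Put
\[
\alpha=\frac5{2r},\qquad C=48r^4m,\qquad\theta=\frac{\log(1/\alpha)}{\log(2C)}>0 .
\]
Since the dilate $tS$ in Lemma~\ref{lem:basic}(c) has the same density as $S$, that lemma and Proposition~\ref{prop:lift} combine to the following statement.
\begin{enumerate}
\item[$(\ast)$] If $q>m$ is a prime, $q\nmid n$, $n\ge Cq$, and $\mathbb Z_q$ has an $r$-complete set of density at most $\delta$, then $\mathbb Z_n$ has an $r$-complete set of density at most $\alpha\delta$ with at least $2r+1$ elements.
\end{enumerate}
We have $\gcd(r+2,2r)=1$, because $r+2$ is odd and $\gcd(r+2,r)=\gcd(2,r)=1$. By Dirichlet's theorem there is a prime $q_0>m$ with $q_0\equiv r+2\pmod{2r}$. Then $q_0=r(2k+1)+2$ for some $k\ge0$, so $\mathbb Z_{q_0}$ has the $r$-complete set $J_{q_0}$. Put $P_0=Cq_0$.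

\begin{lemma}\label{lem:primes}
For every integer $i\ge0$ and every prime $p\ge(2C)^iP_0$, the group $\mathbb Z_p$ has an $r$-complete set of density at most $\alpha^{i+1}$.
\end{lemma}

\begin{proof}
We use induction on $i$. For $i=0$ apply $(\ast)$ with $q=q_0$, $n=p$ and $\delta=1$; here $q_0\nmid p$ because $p$ is a prime larger than $q_0$. For $i\ge1$, Bertrand's postulate gives a prime $q\in(\frac p{2C},\frac pC]$. Then $q>(2C)^{i-1}P_0>m$, so $\mathbb Z_q$ has an $r$-complete set of density at most $\alpha^i$ by induction. Also $1<q<p$ gives $q\nmid p$, and $(\ast)$ applies with $n=p$.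
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $n\ge2CP_0$. By Bertrand's postulate there is a prime $q\in(\frac n{2C},\frac nC]$, and $q>P_0>m$. Let $s=\log(q/P_0)/\log(2C)$ and $i=\lfloor s\rfloor\ge0$, so that $q\ge(2C)^iP_0$ and $i+1>s$. By Lemma~\ref{lem:primes}, $\mathbb Z_q$ has an $r$-complete set of density at most
\[
\alpha^{i+1}\le\alpha^s=\Bigl(\frac{P_0}q\Bigr)^{\theta}\le\Bigl(\frac{2CP_0}n\Bigr)^\theta .
\]
If $q\mid n$, take its preimage in $\mathbb Z_n$; by Lemma~\ref{lem:basic}(b) this is $r$-complete with the same density, and it has at least $n/q\ge C\ge2r+1$ elements. If $q\nmid n$, apply $(\ast)$. In both cases $\mathbb Z_n$ has an $r$-complete set $\mathcal S$ with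
\[
2r+1\le|\mathcal S|\le(2CP_0)^\theta n^{1-\theta}.
\]
By Lemma~\ref{lem:cayley}, the circulant $\operatorname{Cay}(\mathbb Z_n,\mathcal S)$ is regular and $C_r$-saturated, and it has $\frac12n|\mathcal S|\le\frac12(2CP_0)^\theta n^{2-\theta}$ edges. So $\theta_r=\theta$ is a valid exponent in Theorem~\ref{thm:B}.

For $r=5$ we have $\alpha=\frac12$ and $m=7\cdot17\cdot37\cdot47\cdot67\cdot97=1\,344\,909\,559$, so
\[
2C=96\cdot5^4\,m=60000\,m<8.07\cdot10^{13}<2^{47}.
\]
Hence $\theta=\log2/\log(2C)>1/47$ and $n^{2-\theta}\le n^{2-1/47}$. This shows that one may take $\theta_5=1/47$, and it proves Theorem~\ref{thm:A} with $K=\frac12(2CP_0)^\theta$.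
\end{proof}

\begin{thebibliography}{9}

\bibitem{DT}
David Davini and Craig Timmons,
\emph{Generalized sum-free sets and cycle saturated regular graphs},
arXiv:2108.13406 (2021).

\end{thebibliography}
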